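\title{Separable totally countably compact regular spaces whose maps into spaces of small pseudocharacter are constant}


\begin{abstract}
Let $\kappa$ be an infinite cardinal. We prove in ZFC that there is a separable, totally countably compact regular space with at least two points, all of whose continuous maps into $T_1$ spaces of pseudocharacter at most $\kappa$ are constant, if and only if $\kappa<\mathfrak c$. This gives a positive answer to both versions of a problem posed by Bardyla and Zdomskyy, which asks whether such a space consistently exists for some $\kappa$ with $\kappa<\mathfrak c\le\kappa^{++}$. The space is built from a product of two ordinals, which is embedded as a closed subspace in a separable space, glued into a chain with two ends, and finally passed through a collapse of the countable power of the chain.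
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\omega=\{0,1,2,\dots\}$, $\mathfrak c=2^{\omega}$, the letter $\kappa$ denotes an infinite cardinal, and $\kappa^{+}$, $\kappa^{++}$ are its first and second cardinal successors. A space is \emph{regular} if it is $T_1$ and every point can be separated from every closed set not containing it by disjoint open sets. We use the equivalent form: a $T_1$ space is regular if and only if for every point $x$ and every member $U$ of some neighborhood base at $x$ there is an open $V$ with $x\in V\subset\overline V\subset U$.

In a Tychonoff space any two points are separated by a continuous real function, and by Urysohn's lemma this applies to every compact Hausdorff space. One can ask how much of this survives when the separation axiom is weakened to regularity and compactness is weakened to one of the following properties. A space $X$ is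
\begin{itemize}
\item \emph{countably compact} if every infinite subset of $X$ has an accumulation point in $X$;
\item \emph{totally countably compact} if every infinite subset of $X$ contains an infinite subset whose closure in $X$ is compact;
\item \emph{$\omega$-bounded} if every countable subset of $X$ has compact closure.
\end{itemize}
Each property implies the one above it; for the first implication, an infinite subset of a compact space has an accumulation point.

Call a space $Q$ \emph{$Y$-rigid} if every continuous map $Q\to Y$ is constant. We look for a regular space $Q$ with at least two points that is $Y$-rigid for as many $Y$ as possible. Two restrictions on $Y$ are forced. First, $Y$ needs a separation axiom: for $x\in Q$ the characteristic function of $Q\setminus\{x\}$ is a nonconstant continuous map into the two-point space in which $\{1\}$ is open and $\{0\}$ is not. We take $Y$ to be $T_1$. Second, $Y$ has to be small in some sense, because the identity map of $Q$ is not constant. The measure of size is the \emph{pseudocharacter} $\psi(Y)$: the least infinite cardinal $\kappa$ such that every point of $Y$ is the intersection of at most $\kappa$ open sets. A first countable $T_1$ space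 has $\psi(Y)=\omega$, and every $T_1$ space has $\psi(Y)\le|Y|+\omega$, since $\{y\}=\bigcap_{z\ne y}(Y\setminus\{z\})$. So the $T_1$ spaces with $\psi(Y)\le\kappa$ include the real line, all metrizable spaces, and all $T_1$ spaces of cardinality at most $\kappa$.

The following problem was posed in \cite{BZ}.

\begin{quote}
\textbf{Problem.} Is it consistent that there exist a cardinal $\kappa$ with $\kappa<\mathfrak c\le\kappa^{++}$ and a separable (totally) countably compact regular space $Q$ with at least two points such that for every $T_1$ space $Y$ with $\psi(Y)\le\kappa$ every continuous map $Q\to Y$ is constant?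
\end{quote}

\noindent The word in parentheses marks two versions of the question, one for countably compact and one for totally countably compact $Q$.

The inequality $\kappa<\mathfrak c$ is necessary, because a separable regular space has pseudocharacter at most $\mathfrak c$ (Section~\ref{sec:sharp}). Whether it is sufficient is less evident. The simplest source of constancy is a long ordinal: if $\lambda>\psi(Y)$ is regular, a continuous map $\lambda+1\to Y$ is constant near the point $\lambda$. But the noncompact products of ordinals in which this is exploited below are $\omega$-bounded and far from separable, while a separable $\omega$-bounded regular space is compact Hausdorff and hence not even $\mathbb R$-rigid. Separability and the compactness condition therefore pull against each other, and one might guess that an additional axiom is needed to reconcile them. It is not.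

\begin{theorem}[ZFC]\label{thm:A}
Let $\lambda$ be a regular uncountable cardinal with $\lambda\le\mathfrak c$. There is a separable, totally countably compact regular space $Q$ with more than one point such that every continuous map $g\colon Q\to Y$ into a $T_1$ space $Y$ with $\psi(Y)<\lambda$ is constant.
\end{theorem}

\begin{theorem}[ZFC]\label{thm:B}
For an infinite cardinal $\kappa$ the following are equivalent.
\begin{itemize}
\item[(1)] $\kappa<\mathfrak c$.
\item[(2)] There is a separable, totally countably compact regular space $Q$ with $|Q|\ge2$ all of whose continuous maps into $T_1$ spaces of pseudocharacter at most $\kappa$ are constant.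
\item[(3)] The same as \textup{(2)} with ``countably compact'' in place of ``totally countably compact''.
\item[(4)] The same as \textup{(2)} with no compactness requirement.
\end{itemize}
If $\mathfrak c$ is regular, then one space $Q$ as in \textup{(2)} works simultaneously for all $T_1$ spaces $Y$ with $\psi(Y)<\mathfrak c$. In \textup{(2)}, ``totally countably compact'' cannot be strengthened to ``$\omega$-bounded''.
\end{theorem}

\begin{corollary}\label{cor:problem}
The answer to both versions of the Problem is yes.
\end{corollary}

\begin{proof}
A cardinal $\kappa$ with $\kappa<\mathfrak c\le\kappa^{++}$ exists if the continuum hypothesis holds ($\kappa=\omega$) and if $\mathfrak c=\omega_2$ ($\kappa=\omega$ or $\kappa=\omega_1$). Each of these hypotheses is consistent with ZFC, by the theorems of G\"odel and Cohen. For such a $\kappa$, apply (1)$\Rightarrow$(2) and (1)$\Rightarrow$(3) of Theorem~\ref{thm:B}.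
\end{proof}

The proof of Theorem~\ref{thm:A} has four steps.
\begin{enumerate}
\item In the \emph{plank} $L=\lambda\times(\lambda+1)$ the diagonal and the top edge are disjoint closed copies of $\lambda$, and a continuous map into $Y$ passes information from the first to the second (Section~\ref{sec:plank}). Here $\lambda$ must be regular, uncountable and larger than $\psi(Y)$.
\item The plank embeds as a closed subspace in a separable, totally countably compact Tychonoff space $S$ (Section~\ref{sec:S}). This is the only use of $\lambda\le\mathfrak c$.
\item Copies of $S$ indexed by $\mathbb Z$ are glued, top edge to diagonal, into a regular space $J$ with two end points $p\ne q$ on which all continuous maps into $Y$ agree (Section~\ref{sec:J}).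
\item A collapse of $J^\omega$ turns one such pair of points into a rigid space $Q$ (Section~\ref{sec:Q}).
\end{enumerate}

\section{The bound $\kappa<\mathfrak c$}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
(1)$\Rightarrow$(2). If $\kappa<\mathfrak c$, then $\lambda=\kappa^+$ is regular, uncountable and at most $\mathfrak c$, and $\psi(Y)<\lambda$ means $\psi(Y)\le\kappa$. Apply Theorem~\ref{thm:A}. Each of the implications (2)$\Rightarrow$(3)$\Rightarrow$(4) only weakens a requirement on $Q$.

(4)$\Rightarrow$(1). Let $Q$ be as in (4), with a countable dense set $D$. An open set $U$ is \emph{regular open} if $U=\operatorname{int}\overline U$. Such sets form a base of $Q$: if $x\in V\subset\overline V\subset U$ with $U,V$ open, then $\operatorname{int}\overline V$ is regular open, contains $x$ and lies in $U$. For open $U$ we have $\overline{U\cap D}=\overline U$, so a regular open set is recovered from its trace on $D$ as $U=\operatorname{int}\overline{U\cap D}$. Hence $Q$ has a base of cardinality at most $\mathfrak c$. In a $T_1$ space a point is the intersection of its basic neighborhoods, so $\psi(Q)\le\mathfrak c$. If we had $\kappa\ge\mathfrak c$, the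 identity of $Q$ would be a nonconstant map into a $T_1$ space of pseudocharacter at most $\kappa$.

If $\mathfrak c$ is regular, apply Theorem~\ref{thm:A} with $\lambda=\mathfrak c$. Finally, a separable $\omega$-bounded regular space is the closure of a countable set, hence compact Hausdorff. If it has two points, Urysohn's lemma gives a nonconstant map into $\mathbb R$, and $\psi(\mathbb R)=\omega\le\kappa$.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:A}. We fix a regular uncountable cardinal $\lambda\le\mathfrak c$.

\section{Total countable compactness}\label{sec:tcc}

The last step of the construction takes a countable power and a continuous image. Total countable compactness survives both operations, and this is why we carry it through the whole proof.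

\begin{lemma}\label{lem:tcc}
\begin{itemize}
\item[(a)] A Hausdorff space $X$ is totally countably compact if and only if for every infinite $T\subset X$ there is a compact $K\subset X$ with $T\cap K$ infinite.
\item[(b)] If $X$ is totally countably compact, $X'$ is Hausdorff and $\pi\colon X\to X'$ is a continuous surjection, then $X'$ is totally countably compact.
\item[(c)] If $X$ is Hausdorff and totally countably compact, then so is $X^\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) One direction is the definition. Conversely, a compact set $K$ is closed in $X$, so $\overline{T\cap K}$ is a closed subset of $K$ and is compact.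

(b) Let $T\subset X'$ be infinite and pick one point of $\pi^{-1}(t)$ for every $t\in T$. Infinitely many of these points lie in a compact $K\subset X$, so infinitely many points of $T$ lie in the compact set $\pi(K)$. Apply (a).

(c) Let $x^k=(x^k_j)_{j\in\omega}$, $k\in\omega$, be distinct points of $X^\omega$. We choose infinite sets $\omega=N_{-1}\supset N_0\supset N_1\supset\cdots$ and compact sets $K_j\subset X$ with $x^k_j\in K_j$ for $k\in N_j$. Given $N_{j-1}$, let $A=\{x^k_j:k\in N_{j-1}\}$. If $A$ is finite, put $K_j=A$; otherwise let $K_j$ be compact with $A\cap K_j$ infinite. In both cases $N_j=\{k\in N_{j-1}:x^k_j\in K_j\}$ is infinite. Now take $k_0<k_1<\cdots$ with $k_i\in N_i$. For $i\ge j$ we have $k_i\in N_j$, so the compact set $K_j'=K_j\cup\{x^{k_i}_j:i<j\}$ contains $x^{k_i}_j$ for all $i$. The points $x^{k_i}$ lie in $\prod_jK'_j$, which is compact by Tychonoff's theorem. Apply (a).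
\end{proof}

\section{The plank $\lambda\times(\lambda+1)$}\label{sec:plank}

Ordinals carry the order topology: $0$ is isolated, and the intervals $(\beta,\alpha]$ with $\beta<\alpha$ form a base of clopen neighborhoods at $\alpha>0$. The intervals $[0,\alpha]$ are compact, and an increasing sequence of ordinals converges to its supremum. Regularity of $\lambda$ means that every subset of $\lambda$ of cardinality less than $\lambda$ is bounded in $\lambda$; as $\lambda$ is uncountable, this applies to countable subsets. We say that a statement holds \emph{for all large $\alpha$} if there is $\gamma<\lambda$ such that it holds for all $\alpha$ with $\gamma<\alpha<\lambda$.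

Let $L=\lambda\times(\lambda+1)$ with the product topology, and put
\[
d_\alpha=(\alpha,\alpha),\qquad b_\alpha=(\alpha,\lambda),\qquad \Delta=\{d_\alpha:\alpha<\lambda\},\qquad B=\{b_\alpha:\alpha<\lambda\}.
\]
The sets $\Delta$ and $B$ are the traces on $L$ of the diagonal and of the top edge of $(\lambda+1)^2$, so they are closed in $L$. They are disjoint because the corner $(\lambda,\lambda)$ is missing. The first projection maps each of them homeomorphically onto $\lambda$, so $h\colon B\to\Delta$, $h(b_\alpha)=d_\alpha$, is a homeomorphism. A countable subset of $L$ has bounded first coordinates, so it lies in a compact set $[0,\alpha]\times[0,\lambda]$ with $\alpha<\lambda$.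

Although $\Delta$ and $B$ are disjoint and closed, they cannot be pulled apart. The reason is visible in the smallest case.

\begin{example}\label{ex:staircase}
Let $\lambda=\omega_1$ and let $U\supset\Delta$ and $V\supset B$ be open in $L$. We show that $U\cap V\ne\emptyset$. For every $\alpha<\omega_1$ there is $\beta(\alpha)<\omega_1$ with $\{\alpha\}\times(\beta(\alpha),\omega_1]\subset V$. Put $\alpha_0=0$ and choose $\alpha_{n+1}<\omega_1$ larger than $\alpha_n$ and $\beta(\alpha_n)$. The points $(\alpha_n,\alpha_{n+1})$ lie in $V$. Both coordinates increase to the same ordinal $\delta=\sup_n\alpha_n<\omega_1$, so the points converge to $d_\delta\in U$, and almost all of them lie in $U$. In particular no continuous function $L\to\mathbb R$ equals $0$ on $\Delta$ and $1$ on $B$. The same argument works for our fixed $\lambda$ in place of $\omega_1$.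
\end{example}

For a map into a space $Y$ that is only $T_1$ there are no disjoint open sets in $Y$ to pull back. What we have is an open set $V\subset Y$ and its closed complement, and $f(b_\alpha)\in Y\setminus V$ does not put a neighborhood of $b_\alpha$ into $f^{-1}(Y\setminus V)$. The pseudocharacter replaces this: it makes $f$ constant near $b_\alpha$ on the vertical line through $b_\alpha$, and vertical lines are all that the staircase of Example~\ref{ex:staircase} uses.

\begin{lemma}\label{lem:plank}
Let $Y$ be a $T_1$ space with $\psi(Y)<\lambda$, let $f\colon L\to Y$ be continuous and let $V\subset Y$ be open. If $f(d_\alpha)\in V$ for all large $\alpha$, then $f(b_\alpha)\in V$ for all large $\alpha$.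
\end{lemma}

\begin{proof}
Let $\kappa=\psi(Y)$. We first show that for every $\alpha<\lambda$ there is $\beta(\alpha)<\lambda$ with
\begin{equation}\label{eq:vertical}
f(\alpha,\beta)=f(b_\alpha)\qquad\text{whenever }\beta(\alpha)<\beta\le\lambda .
\end{equation}
Write $\{f(b_\alpha)\}=\bigcap_{j<\kappa}W_j$ with $W_j$ open. For each $j$ there is $\beta_j<\lambda$ with $\{\alpha\}\times(\beta_j,\lambda]\subset f^{-1}(W_j)$. Since $\kappa<\lambda$ and $\lambda$ is regular, $\beta(\alpha)=\sup_{j<\kappa}\beta_j$ is less than $\lambda$, and it satisfies \eqref{eq:vertical}.

Let $\gamma<\lambda$ be such that $f(d_\alpha)\in V$ for $\alpha>\gamma$, and suppose that $A=\{\alpha<\lambda:f(b_\alpha)\notin V\}$ is unbounded in $\lambda$. Choose $\alpha_0<\alpha_1<\cdots$ in $A$ with $\alpha_0>\gamma$ and $\alpha_{n+1}>\beta(\alpha_n)$. By \eqref{eq:vertical}, $f(\alpha_n,\alpha_{n+1})=f(b_{\alpha_n})\notin V$, so the points $(\alpha_n,\alpha_{n+1})$ lie in the closed set $L\setminus f^{-1}(V)$. They converge to $d_\delta$, where $\delta=\sup_n\alpha_n$ satisfies $\gamma<\delta<\lambda$. Hence $f(d_\delta)\notin V$, a contradiction. So $A$ is bounded.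
\end{proof}

\begin{remark}\label{rem:plank}
The bound $\psi(Y)<\lambda$ cannot be relaxed to $\psi(Y)\le\lambda$: take $Y=L$, for which $\psi(L)\le|L|=\lambda$, the identity map, and $V=L\setminus B$. Also, the lemma does not make $f$ eventually constant on $\Delta$: for $\lambda=\omega_1$ the first projection $L\to\omega_1$ maps into a first countable space and is injective on $\Delta$. The lemma only transports information, and the information itself will come from an extra point.
\end{remark}

\section{A separable space containing the plank as a closed subspace}\label{sec:S}

The plank is not separable, since countable subsets have bounded first coordinates. We need a separable space $S\supset L$ in which $\Delta$ and $B$ are still disjoint closed sets, so $L$ should be closed in $S$.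

A separable space containing $L$ is at hand. The map $\lambda+1\to2^\lambda$ whose $\alpha$-th coordinate is the characteristic function of the clopen set $(\alpha,\lambda]$ is continuous and injective on a compact space, hence an embedding. So $L\subset(\lambda+1)^2$ embeds in $2^\lambda\times2^\lambda\cong2^\lambda$, and from now on we regard $L$ as a subspace of $2^\lambda$. By the Hewitt--Marczewski--Pondiczery theorem a product of at most $\mathfrak c$ separable spaces is separable; as $\lambda\le\mathfrak c$, the cube $2^\lambda$ has a countable dense subset $D_0$.

However, $L$ is not compact, so it is not closed in $2^\lambda$. A first repair is the subspace $(2^\lambda\times\omega)\cup(L\times\{\omega\})$ of $2^\lambda\times(\omega+1)$. It is separable and contains $L\times\{\omega\}$ as a closed subspace, but for $x\in2^\lambda\setminus L$ the set $\{x\}\times\omega$ has no accumulation point. The defect is that the levels $n\in\omega$ converge to the level from which points were removed. We therefore replace $\omega+1$ by a compactification of $\omega$ in which an infinite set of levels can always be thinned so as to stay away from a given level.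

Recall that the \v{C}ech--Stone compactification $\beta\omega$ is a compact Hausdorff space containing the discrete space $\omega$ as a dense subspace, that for $A\subset\omega$ the closure $\overline A$ is clopen with complement $\overline{\omega\setminus A}$, and that the sets $\overline A$ form a base. In particular disjoint subsets of $\omega$ have disjoint closures. Fix $u\in\beta\omega\setminus\omega$.

\begin{lemma}\label{lem:beta}
Every infinite set $W\subset\beta\omega$ has an infinite subset $W'$ with $u\notin\overline{W'}$.
\end{lemma}

\begin{proof}
Let $w_0,w_1,\dots$ be distinct points of $W\setminus\{u\}$. If some clopen set $C\ni u$ omits infinitely many $w_n$, let $W'$ be the set of these; its closure lies in $\beta\omega\setminus C$. Suppose, toward a contradiction, that there is no such $C$. Then every clopen set not containing $u$ contains only finitely many $w_n$. We choose $n_0<n_1<\cdots$ and sets $A_k\subset\omega$ with pairwise disjoint closures such that $w_{n_k}\in\overline{A_k}$ and $u\notin\overline{A_k}$. At stage $k$ the clopen set $C_k=\bigcup_{i<k}\overline{A_i}$ does not contain $u$, so there is $n_k$, larger than the earlier $n_i$, with $w_{n_k}\notin C_k$; let $\overline{A_k}$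 be a basic neighborhood of $w_{n_k}$ inside the open set $\beta\omega\setminus(C_k\cup\{u\})$. Let $A=\bigcup_{k\text{ even}}A_k$. For even $k$ we have $w_{n_k}\in\overline{A_k}\subset\overline A$. For odd $k$ the sets $A_k$ and $A$ are disjoint, so $w_{n_k}\notin\overline A$. Thus each of the clopen sets $\overline A$ and $\beta\omega\setminus\overline A$ contains infinitely many $w_n$, and one of them does not contain $u$. This is a contradiction.
\end{proof}

\begin{proposition}\label{prop:S}
The subspace
\[
S=\bigl(2^\lambda\times(\beta\omega\setminus\{u\})\bigr)\cup\bigl(L\times\{u\}\bigr)
\]
of $2^\lambda\times\beta\omega$ is Tychonoff, separable and totally countably compact, and $L\times\{u\}$ is closed in $S$.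
\end{proposition}

\begin{proof}
The space $S$ is Tychonoff as a subspace of a compact Hausdorff space, and $L\times\{u\}=S\cap(2^\lambda\times\{u\})$ is closed in $S$. The countable set $D_0\times\omega$ is dense in $2^\lambda\times\beta\omega$ and is contained in $S$, so $S$ is separable.

Let $T\subset S$ be infinite. By Lemma~\ref{lem:tcc}(a) we need a compact subset of $S$ containing infinitely many points of $T$. If $T\cap(L\times\{u\})$ is infinite, a countably infinite subset of it lies in a compact subset of $L\times\{u\}$. Otherwise $T'=T\setminus(L\times\{u\})$ is infinite; let $W\subset\beta\omega\setminus\{u\}$ be the set of second coordinates of its points. If $W$ is finite, $T'$ lies in the compact set $2^\lambda\times W\subset S$. If $W$ is infinite, take $W'\subset W$ as in Lemma~\ref{lem:beta}. The compact set $2^\lambda\times\overline{W'}$ is contained in $S$, and it contains a point of $T'$ over each point of $W'$.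
\end{proof}

We identify $L$ with $L\times\{u\}$. Then $\Delta$ and $B$ are disjoint closed subsets of $S$.

\section{A chain with two ends}\label{sec:J}

We want two points $p\neq q$ of a regular space that no continuous map into $Y$ distinguishes. Collapsing $\Delta$ to $p$ and $B$ to $q$ gives a space that is not even Hausdorff, by Example~\ref{ex:staircase}: the closure of a neighborhood of $\Delta$ reaches $B$. Regularity at $p$ needs a decreasing family of neighborhoods, each containing the closure of the next. So we put infinitely many planks in a row and let $p$ be the limit of the row. The closure of a neighborhood of $p$ then spreads by one link only, whereas Lemma~\ref{lem:plank} can be applied link after link.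

Let $J_0$ be the quotient of $S\times\mathbb Z$, with $\mathbb Z$ discrete, by the identifications
\[
(b_\alpha,n)\sim(d_\alpha,n+1)\qquad(\alpha<\lambda,\ n\in\mathbb Z),
\]
and let $\sigma\colon S\times\mathbb Z\to J_0$ be the quotient map. Since $B\cap\Delta=\emptyset$, every class has at most two points.

The map $\sigma$ is closed. Let $C=\bigcup_nC_n\times\{n\}$ be closed, so that all $C_n$ are closed in $S$. The $n$-th slice of $\sigma^{-1}(\sigma(C))$ is
\[
C_n\cup h(C_{n-1}\cap B)\cup h^{-1}(C_{n+1}\cap\Delta),
\]
which is closed in $S$ because $B,\Delta$ are closed in $S$ and $h$ is a homeomorphism. Hence $\sigma(C)$ is closed.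

A closed continuous surjection with finite fibers preserves regularity \cite[Theorem 3.7.20]{Eng}. In our case the argument is short. Points of $J_0$ are closed, being images of points. If $C\subset J_0$ is closed and $x\notin C$, the finite set $\sigma^{-1}(x)$ and the closed set $\sigma^{-1}(C)$ have disjoint open neighborhoods $G$ and $G'$ in the regular space $S\times\mathbb Z$. The complements in $J_0$ of the closed sets $\sigma((S\times\mathbb Z)\setminus G)$ and $\sigma((S\times\mathbb Z)\setminus G')$ are disjoint open sets containing $x$ and $C$. So $J_0$ is regular.

Put $S_n=\sigma(S\times\{n\})$. The restriction of $\sigma$ to $S\times\{n\}$ is continuous, closed and injective, so $S_n$ is a closed copy of $S$. Let $L_n,\Delta_n,B_n,d^n_\alpha,b^n_\alpha$ be the copies in $S_n$ of $L,\Delta,B,d_\alpha,b_\alpha$. Then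
\[
b^n_\alpha=d^{n+1}_\alpha,\qquad S_n\cap S_{n+1}=B_n=\Delta_{n+1},\qquad S_m\cap S_n=\emptyset\ \text{ if }|m-n|\ge2,
\]
and $\bigcup_{m\in M}S_m=\sigma(S\times M)$ is closed in $J_0$ for every $M\subset\mathbb Z$.

Let $J=J_0\cup\{p,q\}$ with two new points, and for $n\in\mathbb Z$ put
\[
P_n=\{p\}\cup\Bigl(J_0\setminus\bigcup_{m>n}S_m\Bigr),\qquad R_n=\{q\}\cup\Bigl(J_0\setminus\bigcup_{m<n}S_m\Bigr).
\]
Declare $U\subset J$ open if $U\cap J_0$ is open in $J_0$, $U$ contains some $P_n$ in case $p\in U$, and $U$ contains some $R_n$ in case $q\in U$. Since $P_n\subset P_{n+1}$ and $R_{n+1}\subset R_n$, this is a topology. It has $J_0$ as an open subspace, and the sets $P_n$ and $R_n$ are open and form neighborhood bases at $p$ and $q$; see Figure~\ref{fig:chain}. From the intersection pattern of the $S_m$ we read off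
\begin{equation}\label{eq:nbhd}
\bigcup_{m\le n-1}S_m\subset P_n\subset\{p\}\cup\bigcup_{m\le n}S_m,\qquad
\bigcup_{m\ge n+1}S_m\subset R_n\subset\{q\}\cup\bigcup_{m\ge n}S_m .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\foreach \x/\m in {0/{n-1},1/{n},2/{n+1}} {
  \begin{scope}[shift={(3*\x,0)}]
    \draw[gray] (0,2)--(0,0)--(2,0);
    \draw[gray,dashed] (2,0)--(2,2);
    \draw[very thick] (0,0)--(2,2);
    \draw[very thick] (0,2)--(2,2);
    \draw[fill=white] (2,2) circle (2pt);
    \node[below] at (0.45,2) {\small $B_{\m}$};
    \node[right] at (0.75,0.55) {\small $\Delta_{\m}$};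
    \node[below] at (1,0) {\small $L_{\m}\subset S_{\m}$};
    \fill (1,1) circle (2pt);
    \fill (1,2) circle (2pt);
  \end{scope}
}
\draw[->,dashed] (1.08,2.08) to[out=40,in=95] (4,1.12);
\draw[->,dashed] (4.08,2.08) to[out=40,in=95] (7,1.12);
\node at (-0.6,1) {$\cdots$};
\fill (-1.3,1) circle (2pt) node[above] {$p$};
\node at (8.6,1) {$\cdots$};
\fill (9.3,1) circle (2pt) node[above] {$q$};
\end{tikzpicture}
\caption{The chain $J$. Each link $S_n$ contains a plank $L_n\cong\lambda\times(\lambda+1)$, drawn as a square without its right side. The top edge $B_n$ of one plank is glued to the diagonal $\Delta_{n+1}$ of the next, the point $(\alpha,\lambda)$ to the point $(\alpha,\alpha)$ (dashed arrows). The links converge to $p$ as $n\to-\infty$ and to $q$ as $n\to+\infty$.}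
\label{fig:chain}
\end{figure}

\begin{proposition}\label{prop:J}
The space $J$ is regular, separable and totally countably compact. If $Y$ is a $T_1$ space with $\psi(Y)<\lambda$ and $f\colon J\to Y$ is continuous, then $f(p)=f(q)$.
\end{proposition}

\begin{proof}
\emph{Regularity.} The sets $J\setminus\{p\}$ and $J\setminus\{q\}$ are open by definition. For $x\in S_m$ the set $J\setminus\{x\}$ contains $P_{m-1}$ and $R_{m+1}$ and has open trace on $J_0$. So $J$ is $T_1$.

At $p$: the set $\{p\}\cup\bigcup_{m\le n}S_m$ is closed, being the complement of $R_{n+1}$. By \eqref{eq:nbhd} it contains $P_n$ and is contained in $P_{n+1}$. Hence $\overline{P_n}\subset P_{n+1}$. At $q$: the set $\{q\}\cup\bigcup_{m\ge n}S_m$ is the complement of $P_{n-1}$, and in the same way $\overline{R_n}\subset R_{n-1}$.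

At $x\in S_m$: let $U\ni x$ be open in $J_0$. The set $W=J_0\setminus\bigcup_{|k-m|\ge2}S_k$ is open and contains $S_m$. By regularity of $J_0$ there is an open $V\ni x$ whose closure in $J_0$ lies in $U\cap W$. By \eqref{eq:nbhd}, $W$ is disjoint from $P_{m-2}$ and from $R_{m+2}$, so $p$ and $q$ are not in the closure of $V$ in $J$. Thus the closure of $V$ in $J$ lies in $U$.

\emph{Separability.} The space $J$ is the union of the countably many separable subspaces $S_n$, $\{p\}$, $\{q\}$.

\emph{Total countable compactness.} Let $T\subset J$ be infinite; we use Lemma~\ref{lem:tcc}(a). If $T\cap S_m$ is infinite for some $m$, then infinitely many points of $T$ lie in a compact subset of $S_m$, by Proposition~\ref{prop:S}. Otherwise $T$ meets $S_m$ for infinitely many $m$. If infinitely many of these $m$ are negative, choose $t_k\in T\cap S_{m_k}$ with $m_{k+1}\le m_k-2$. The points $t_k$ are distinct, and by \eqref{eq:nbhd} each $P_n$ contains almost all of them, so $\{p\}\cup\{t_k:k\in\omega\}$ is compact. If infinitely many are positive, take $m_{k+1}\ge m_k+2$ and use $q$.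

\emph{The values at $p$ and $q$.} Let $\kappa=\psi(Y)<\lambda$, $y=f(p)$, and $\{y\}=\bigcap_{i<\kappa}V_i$ with $V_i$ open. Each $f^{-1}(V_i)$ contains a neighborhood $P_{n_i}$ of $p$. The numbers $n_i$ need not be bounded below, so it is not evident that $f^{-1}(y)$ contains any point other than $p$. For this reason we first treat each $V_i$ separately, which is the form in which Lemma~\ref{lem:plank} is stated.

Fix $i<\kappa$. We claim that for every $m\in\mathbb Z$,
\begin{equation}\label{eq:claim}
f(d^m_\alpha)\in V_i\quad\text{for all large }\alpha .
\end{equation}
For $m\le n_i-1$ this holds because $\Delta_m\subset S_m\subset P_{n_i}$. If \eqref{eq:claim} holds for $m$, Lemma~\ref{lem:plank} applied to the restriction of $f$ to $L_m\cong L$ gives $f(d^{m+1}_\alpha)=f(b^m_\alpha)\in V_i$ for all large $\alpha$. The claim follows by induction on $m$.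

Now fix $m$, and for $i<\kappa$ let $\gamma_i<\lambda$ be such that $f(d^m_\alpha)\in V_i$ for $\alpha>\gamma_i$. Since $\kappa<\lambda$ and $\lambda$ is regular, there is $\alpha<\lambda$ above all $\gamma_i$, and $f(d^m_\alpha)=y$ for this $\alpha$. So $E=f^{-1}(y)$ meets every $S_m$. By \eqref{eq:nbhd} every neighborhood of $q$ contains some $S_m$, hence $q\in\overline E$. As $Y$ is $T_1$, the set $E$ is closed, and $f(q)=y=f(p)$.
\end{proof}

The space $J$ itself is not $\mathbb R$-rigid. A nonzero continuous function on the Tychonoff space $S_0$ that vanishes on the closed set $\Delta_0\cup B_0$ extends by $0$ to a function on $J$ that is continuous on each of the three closed sets $S_0$, $\{p\}\cup\bigcup_{m<0}S_m$, $\{q\}\cup\bigcup_{m>0}S_m$, hence on $J$.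

\section{From two points to a rigid space}\label{sec:Q}

The last step uses nothing about $J$ except regularity and the pair $p,q$.

\begin{proposition}\label{prop:Q}
Let $J$ be a regular space and let $p\ne q$ be points of $J$. There are a regular space $Q$ with at least two points and a continuous surjection $\pi\colon J^\omega\to Q$ with the following property: if $Y$ is a $T_1$ space such that $f(p)=f(q)$ for every continuous $f\colon J\to Y$, then every continuous map $Q\to Y$ is constant.
\end{proposition}

Let $Y$ be as in the proposition. If $F$ is a continuous map from a power of $J$ to $Y$, then varying one coordinate and fixing the others gives a continuous map $J\to Y$. So $F$ does not change when one coordinate is switched between $p$ and $q$. The idea is to use one coordinate as a switch that erases another one.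

\begin{example}\label{ex:two}
Let $F\colon J^2\to Y$ be continuous and constant on the line $J\times\{p\}$, as it is when $F$ factors through the collapse of this line to a point. Then for every $w\in J$,
\[
F(w,q)=F(w,p)=F(q,p)=F(q,q).
\]
The outer equalities switch the second coordinate, and the middle one moves inside the collapsed line. So $F$ is also constant on the line $J\times\{q\}$, which was not collapsed. The second coordinate is not erased: $F(w,w')=f(w')$ is an admissible map for every continuous $f\colon J\to Y$. To erase it one needs a third coordinate, and so on. In $J^\omega$ every coordinate $n$ has its switch $n+1$.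
\end{example}

\subsection*{The partition}
Let $X=J^\omega$ with the product topology, and write $q^\infty=(q,q,\dots)$. For $k\in\omega$ and $j>k$ put $e^k_{j}=p$ if $j=k+1$ and $e^k_j=q$ if $j\ge k+2$, and let
\[
H_k=\{x\in X:x_j=e^k_j\text{ for all }j>k\}=J^{k+1}\times\{(p,q^\infty)\}.
\]
Each $H_k$ is closed. The sets $H_k$ are pairwise disjoint, because for $x\in H_k$ the last index $j$ with $x_j\neq q$ is $k+1$; this is the purpose of the tail $q^\infty$. For $a\in J^k$ let
\[
E_a=\{(a,w,p,q^\infty):w\in J\}\subset H_k .
\]
The lines $E_a$ with $a\in J^k$ partition $H_k$. Let $Q$ be the partition of $X$ into all lines $E_a$ ($k\in\omega$, $a\in J^k$) and the singletons $\{x\}$ with $x\notin\bigcup_kH_k$, and let $\pi\colon X\to Q$ send a point to its class.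

The \emph{rank} $r(c)$ of a class $c\in Q$ is $k$ if $c=E_a$ with $a\in J^k$, and $\infty$ if $c$ is one of the singletons. For $x\in c$ we have $x\in H_k$ if and only if $r(c)=k$. For $j\in\omega$ with $j\ne r(c)$, all points of $c$ have the same $j$-th coordinate, which we denote by $c_j$. If $r(c)=k<j$, then $c_j=e^k_j$. Two classes of the same rank with the same coordinates $c_j$, $j\ne r(c)$, are equal.

The points $(w,q^\infty)$, $w\in J$, lie in no $H_k$, since a point of $H_k$ has the value $p$ at the index $k+1\ge1$. They give distinct classes, so $|Q|\ge2$.

\subsection*{The topology}
Rigidity will need only that $\pi$ is continuous. We are therefore free to choose any topology on $Q$ that makes $\pi$ continuous, and we choose one whose regularity can be read off from that of $J$. A box $\{x:x_k\in U_k\text{ for }k\in I\}$ in $X$ can cut a line $E_a$ only if the free coordinate of $E_a$ belongs to $I$. Removing the sets $H_k$, $k\in I$, removes these lines and leaves an open union of classes.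

For a finite set $I\subset\omega$ and a family $U=(U_k)_{k\in I}$ of open subsets of $J$ put
\[
[I,U]=\{c\in Q: r(c)\notin I\text{ and }c_k\in U_k\text{ for all }k\in I\}.
\]
For $I=\{j\}$ and $U_j=W$ we write $[j,W]$. Note that $[j,J]=\{c:r(c)\ne j\}$ is a proper subset of $Q$. We have $[\emptyset,\emptyset]=Q$, and $[I,U]\cap[I',U']=[I\cup I',U'']$, where $U''_k$ is $U_k\cap U'_k$, $U_k$ or $U'_k$ according as $k$ lies in $I\cap I'$, $I\setminus I'$ or $I'\setminus I$. So these sets form a base of a topology on $Q$. The map $\pi$ is continuous, because
\[
\pi^{-1}\bigl([I,U]\bigr)=\{x\in X:x_k\in U_k\text{ for all }k\in I\}\setminus\bigcup_{k\in I}H_k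
\]
is open in $X$.

To separate a class $c$ from all classes of a given rank $k\ne r(c)$ at once, we need a coordinate that is fixed on $c$ and differs from the tail pattern $e^k$.

\begin{lemma}\label{lem:tail}
Let $c\in Q$ and $k\in\omega$ with $k\ne r(c)$. There is $j>k$ with $j\ne r(c)$ and $c_j\ne e^k_j$.
\end{lemma}

\begin{proof}
If $r(c)=\infty$, then $c=\{x\}$ with $x\notin H_k$, and this gives $j$. Let $r(c)=n<\infty$. If $k<n$, take $j=n+1$: then $c_j=p$, and $e^k_j=q$ because $j\ge k+2$. If $k>n$, take $j=k+1$: then $e^k_j=p$, and $c_j=q$ because $j\ge n+2$.
\end{proof}

\begin{lemma}\label{lem:regular}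
The space $Q$ is regular.
\end{lemma}

\begin{proof}
\emph{$Q$ is $T_1$.} Let $c\ne d$ be classes; we find a basic set containing $c$ and not $d$. If $r(d)=k$ is finite and $k\ne r(c)$, take $[k,J]$. In the remaining cases there is an index $j\notin\{r(c),r(d)\}$ with $c_j\ne d_j$, and $[j,J\setminus\{d_j\}]$ works. Indeed, if $r(c)=r(d)$, such a $j$ exists because $c\neq d$. If $r(c)=n<\infty=r(d)$, Lemma~\ref{lem:tail} applied to $d$ and $n$ gives $j>n$ with $d_j\neq e^n_j=c_j$.

\emph{Shrinking neighborhoods.} Let $c\in[I,U]$. Every $k\in I$ differs from $r(c)$, so Lemma~\ref{lem:tail} gives $j_k>k$ with $j_k\ne r(c)$ and $c_{j_k}\ne e^k_{j_k}$. Let $I'=I\cup\{j_k:k\in I\}$; then $r(c)\notin I'$. For $j\in I'$ let $G_j$ be obtained from $U_j$ (if $j\in I$) or from $J$ (if $j\notin I$) by removing the finitely many points $e^k_j$ with $k\in I$, $j_k=j$. Then $G_j$ is an open neighborhood of $c_j$, and by regularity of $J$ there is an open $U'_j$ with $c_j\in U'_j\subset\overline{U'_j}\subset G_j$. Thus $c\in[I',U']$ and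
\[
\overline{U'_k}\subset U_k\quad\text{and}\quad e^k_{j_k}\notin\overline{U'_{j_k}}\qquad\text{for all }k\in I .
\]
We show that the closure of $[I',U']$ is contained in $[I,U]$. Let $d\notin[I,U]$. There is $j\in I'$ with $j\ne r(d)$ and $d_j\notin\overline{U'_j}$:
\begin{itemize}
\item if $r(d)=k\in I$, take $j=j_k>k$, for which $d_j=e^k_{j_k}\notin\overline{U'_{j_k}}$;
\item if $r(d)\notin I$, then $d_k\notin U_k$ for some $k\in I$, and $j=k$ works because $\overline{U'_k}\subset U_k$.
\end{itemize}
The basic set $[j,J\setminus\overline{U'_j}]$ contains $d$. It is disjoint from $[I',U']$, because the $j$-th coordinate of a class in both sets would lie in $U'_j$ and outside $\overline{U'_j}$. So $d$ is not in the closure of $[I',U']$.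
\end{proof}

\subsection*{Rigidity}

\begin{proof}[End of the proof of Proposition~\ref{prop:Q}]
It remains to prove the last property. Let $Y$ be as in the statement, let $g\colon Q\to Y$ be continuous, and put $F=g\circ\pi\colon X\to Y$. The map $F$ is continuous, constant on every line $E_a$, and unchanged when one coordinate is switched between $p$ and $q$. For $a\in J^n$ and $w\in J$ the computation of Example~\ref{ex:two}, in the coordinates $n$ and $n+1$, reads
\[
F(a,w,q^\infty)=F(a,w,p,q^\infty)=F(a,q,p,q^\infty)=F(a,q^\infty),
\]
where the outer equalities switch the coordinate $n+1$ and the middle one holds because both points lie in $E_a$. By induction on $n$, $F(a,q^\infty)=F(q^\infty)$ for all $n\in\omega$ and $a\in J^n$. The points $(a,q^\infty)$ are dense in $X$, since a basic open box restricts only finitely many coordinates. The set $F^{-1}(F(q^\infty))$ contains them, and it is closed because $Y$ is $T_1$. So $F$ is constant, and $g$ is constant because $\pi$ is onto.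
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $J$, $p$, $q$ be as in Proposition~\ref{prop:J}, and let $Q$ and $\pi\colon J^\omega\to Q$ be given by Proposition~\ref{prop:Q}. The space $Q$ is regular and has more than one point. A countable product of separable spaces is separable, so $J^\omega$ and its continuous image $Q$ are separable. By Lemma~\ref{lem:tcc}(c), $J^\omega$ is totally countably compact, and by Lemma~\ref{lem:tcc}(b) so is the Hausdorff space $Q$. If $Y$ is a $T_1$ space with $\psi(Y)<\lambda$, then $f(p)=f(q)$ for every continuous $f\colon J\to Y$ by Proposition~\ref{prop:J}, so every continuous map $Q\to Y$ is constant by Proposition~\ref{prop:Q}.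
\end{proof}

\begin{thebibliography}{9}

\bibitem{BZ}
Serhii Bardyla and Lyubomyr Zdomskyy, \emph{On regular separable countably compact $\mathbb{R}$-rigid spaces}, arXiv:2007.12171 (2020).

\bibitem{Eng}
Engelking, \emph{General Topology}.

\end{thebibliography}
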